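# When $\mathrm{Sq}^2(\sigma)=0$ does not give $\beta(\sigma)=0$: exceptional lines over products of elliptic curves

## 1. The guess: $\mathrm{Sq}^2$ detects the Bockstein

Let $F$ be a field of characteristic $\neq 2$. The Witt ring $W(F)$ consists of nondegenerate symmetric bilinear forms modulo metabolic ones, that is, those with a totally isotropic subspace of half the dimension. We write $\langle a\rangle$ for the rank one form with value $a$, and $I(F)$ for the fundamental ideal of forms of even rank. On a smooth $F$-variety $X$ let $\mathbf I^j$ be the Nisnevich sheaf of $j$-th powers of the fundamental ideal of the Witt ring, with $\mathbf I^j=\mathbf W$ for $j\le 0$, and put $\bar{\mathbf I}^j=\mathbf I^j/\mathbf I^{j+1}$. All groups $\mathrm H^i(X,\mathbf I^j)$ are Nisnevich cohomology. Write $\mathrm{Ch}^i(X)=\mathrm{CH}^i(X)/2$, identified with $\mathrm H^i(X,\bar{\mathbf I}^i)$ via Milnor's conjecture.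

If $X$ has dimension $n$, the sequences $0\to\mathbf I^n\to\mathbf I^{n-1}\to\bar{\mathbf I}^{n-1}\to0$ and $0\to\mathbf I^{n+1}\to\mathbf I^n\to\bar{\mathbf I}^n\to0$ give exact sequences
$$\mathrm H^{n-1}(X,\mathbf I^{n-1})\to\mathrm{Ch}^{n-1}(X)\xrightarrow{\ \beta\ }\mathrm H^n(X,\mathbf I^n)\to\mathrm H^n(X,\mathbf I^{n-1}),\tag{1}$$
$$\mathrm H^{n}(X,\mathbf I^{n+1})\to\mathrm H^n(X,\mathbf I^n)\xrightarrow{\ \rho\ }\mathrm{Ch}^n(X)\to 0,\tag{2}$$
where the last $0$ holds because the Nisnevich cohomological dimension of $X$ is at most $n$. The map $\beta$ is the Bockstein map and $\rho$ is the reduction. It is known that $\rho\circ\beta=\mathrm{Sq}^2:\mathrm{Ch}^{n-1}(X)\to\mathrm{Ch}^n(X)$.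

So $\beta(\sigma)=0$ implies $\mathrm{Sq}^2(\sigma)=0$. Hornbostel and Wendt ("Chow–Witt rings of classifying spaces for symplectic and special linear groups", arXiv:1703.05362 (2017)) ask about the converse: for $X$ smooth affine of odd dimension $n$ and $\sigma\in\mathrm{Ch}^{n-1}(X)$, does $\mathrm{Sq}^2(\sigma)=0$ imply $\beta(\sigma)=0$? Equivalently, is $\rho$ injective on the image of $\beta$?

The natural first guess is yes: we are in top degree on an affine variety, where there is little room, and we ask only about classes that come from $\mathrm{Ch}^{n-1}$. The first test is $n=1$. There $\mathrm{Ch}^0(X)$ is generated by the classes of the connected components, and each of them lifts to $\langle1\rangle\in\mathrm H^0(X,\mathbf W)$ on that component. By exactness of (1), $\beta=0$. The guess passes, over any field.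

To test $n\ge2$ we need formulas.

## 2. The last differential of the Gersten–Witt complex

Let $F$ be perfect and $X$ smooth of pure dimension $n$.

**Definition.** For a one-dimensional vector space $L$ over a field $K$, $W(K;L)$ is the Witt group of symmetric forms with values in $L$. For $u\in K^*$ and $0\neq l\in L$, $\langle u\rangle\otimes l$ denotes the form $(f,g)\mapsto ufg\,l$. It depends only on $ul$ up to squares of $K^*$.

The group $\mathrm H^i(X,\mathbf I^j)$ is computed by the Gersten–Witt (Rost–Schmid) complex, with terms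
$$\bigoplus_{x\in X^{(i)}}I^{j-i}(\kappa(x);\mathcal L_x),\qquad\mathcal L_x=\omega_{\kappa(x)/F}\otimes(\omega_X^{-1})_x$$
(Fasel, *Groupes de Chow–Witt*, Mém. SMF 113; Morel, *$\mathbb A^1$-Algebraic Topology over a Field*, Ch. 5). Passing to $\mathbf I^j/\mathbf I^{j+1}$ gives the corresponding complex of Milnor $K$-theory mod 2. We only need the last differential $\partial$, from points $c$ of codimension $n-1$ to closed points.

**The differential.** Let $c\in X^{(n-1)}$, let $C$ be its closure, $\nu:\tilde C\to C$ the normalization (a smooth curve, as $F$ is perfect), and $\mathcal L_{\tilde C}=\omega_{\tilde C/F}\otimes\nu^*\omega_X^{-1}$, a line bundle with generic fiber $\mathcal L_c$. At a closed point $\tilde x\in\tilde C$ with uniformizer $t$ write $\Psi=\sum_k\langle u_k\rangle\otimes l$ with $l$ a local generator of $\mathcal L_{\tilde C}$, and take the second residue with respect to $t$: for a unit $u$, $\langle ut^m\rangle$ goes to $\langle u(\tilde x)\rangle$ if $m$ is odd and to $0$ if $m$ is even. Since $\kappa(\tilde x)/F$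 is separable, $\omega_{\tilde C}|_{\tilde x}=\mathfrak m/\mathfrak m^2$ via $dt\leftrightarrow t$, and the residue lies canonically in $W(\kappa(\tilde x);\omega_X^{-1}|_{\tilde x})$. Then $\partial_x\Psi\in W(\kappa(x);\omega_X^{-1}|_x)$ is the sum over $\tilde x\mapsto x$ of the trace transfers of these residues. (The trace transfer along a finite separable $\kappa'/\kappa$ composes a form with $\mathrm{Tr}_{\kappa'/\kappa}$, and it multiplies ranks by $[\kappa':\kappa]$.)

*Example.* On $\mathbb P^1$, with twist $\omega_{\mathbb P^1}$, take the form $\langle\eta\rangle$ with $\eta=t\,dt$. At $t=0$ the residue is $\langle1\rangle$. At $\infty$, with $s=1/t$, we have $\eta=-s^{-3}ds$ and the residue is $\langle-1\rangle$. All other residues vanish, and the sum $\langle1\rangle+\langle-1\rangle$ is $0$ in $W(F)$. Section 5 shows that this is no accident.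

**Formulas for $\beta$, $\rho$ and $\mathrm{Sq}^2$.** For $j=n$ the end of the complex is
$$\bigoplus_{c\in X^{(n-1)}}I(\kappa(c);\mathcal L_c)\xrightarrow{\ \partial\ }\bigoplus_{x\in X^{(n)}}W(\kappa(x);\omega_X^{-1}|_x)\to0,\tag{3}$$
so $\mathrm H^n(X,\mathbf I^n)$ is the cokernel of $\partial$ on chains of even rank. For $j=n-1$ the last two terms are $\bigoplus_cW(\kappa(c);\mathcal L_c)\to\bigoplus_xW(\kappa(x);\omega_X^{-1}|_x)$. The connecting map lifts a cycle $\sum[C_i]$ (distinct curves) to a chain with values in $W$ and applies $\partial$. Hence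
$$\beta\Big(\sum_i[C_i]\Big)=\text{class of }\ \partial\Big(\sum_i\langle1\rangle\otimes l_i\Big),\qquad l_i\text{ a nonzero rational section of }\mathcal L_{\tilde C_i}.\tag{4}$$
The map $\rho$ takes ranks mod 2. The residue of $\langle1\rangle\otimes l$ at $\tilde x$ has rank $\equiv\operatorname{ord}_{\tilde x}(l)$, so
$$\mathrm{Sq}^2[C]=\rho\beta[C]=\nu_*\operatorname{div}(l)\bmod 2.\tag{5}$$

*Example.* For a line $\ell\subset\mathbb P^2$ we have $\deg\mathcal L_\ell=-2+3=1$, so $\mathrm{Sq}^2[\ell]$ is the class of a rational point.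

**Test: $F$ algebraically closed.** In the complex for $\mathbf I^{n+1}$ the last term is $\bigoplus_xI(\kappa(x))=\bigoplus_x I(F)=0$. So $\mathrm H^n(X,\mathbf I^{n+1})=0$ and by (2) $\rho$ is injective on all of $\mathrm H^n(X,\mathbf I^n)$. The guess passes.

**Test: the complement of a conic over $\mathbb R$.** Let $D\subset\mathbb P^2_{\mathbb R}$ be $X_0^2+X_1^2+X_2^2=0$ and $X=\mathbb P^2\setminus D$, an affine surface. Let $\sigma$ be the class of a line. Every closed point of $D$ has degree $2$, so the localization sequence $\mathrm{CH}_0(D)\to\mathrm{CH}_0(\mathbb P^2)=\mathbb Z\to\mathrm{CH}_0(X)\to0$ gives $\mathrm{Ch}^2(X)=\mathbb Z/2$, generated by a rational point. Hence $\mathrm{Sq}^2(\sigma)\ne0$ and $\beta(\sigma)\neq0$, consistent with the guess. Remember the trick: removing a quadric section without points of odd degree makes the variety affine but does not kill the class of a rational point.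

## 3. Fields of small cohomological dimension, and the reals

The tests extend as follows.

**Theorem B.** Let $X$ be smooth affine of dimension $n\ge1$ over $F$. Then $\rho$ is injective on $\operatorname{im}\beta$ if (i) $n=1$ ($F$ arbitrary); or (ii) $\mathrm{cd}_2(F)\le1$ (then $\rho$ is even an isomorphism); or (iii) $F=\mathbb R$.

**Proof of (i).** This was done in Section 1: $\beta=0$.

**Proof of (ii).** By (2) it suffices to show $\mathrm H^n(X,\mathbf I^{n+1})=0$. Let $\mathcal H^q$ be the sheaf associated to $H^q_{\text{ét}}(-,\mathbb Z/2)$.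

A function field $K$ of $X$ has $\mathrm{cd}_2K\le n+1$. By the Milnor conjecture (Orlov–Vishik–Voevodsky), $I^m(K)/I^{m+1}(K)\cong H^m(K,\mathbb Z/2)=0$ for $m>n+1$. Hence $I^m(K)=I^{m+1}(K)=\cdots$ for such $m$, and this is $0$ since $\bigcap_mI^m(K)=0$ (Arason–Pfister). As $\mathbf I^{n+2}$ embeds in the constant sheaf at the generic points, $\mathbf I^{n+2}=0$. Therefore
$$\mathrm H^n(X,\mathbf I^{n+1})=\mathrm H^n(X,\mathbf I^{n+1}/\mathbf I^{n+2})=\mathrm H^n(X,\mathcal H^{n+1}).$$
Likewise $\mathcal H^q=0$ for $q>n+1$. Consider the Bloch–Ogus spectral sequence $E_2^{p,q}=\mathrm H^p(X,\mathcal H^q)\Rightarrow H^{p+q}_{\text{ét}}(X,\mathbb Z/2)$ with $d_r:E_r^{p,q}\to E_r^{p+r,q-r+1}$. A differential entering $E_r^{n,n+1}$ starts at $E_r^{n-r,n+r}$, which is $0$ because $n+r>n+1$. A differential leaving it lands in a group with $p>n$, which is $0$. So $\mathrm H^n(X,\mathcal H^{n+1})$ is a subquotient of $H^{2n+1}_{\text{ét}}(X,\mathbb Z/2)$. Since $X$ is affine, its $2$-cohomological dimension is at most $n+\mathrm{cd}_2(F)\le n+1<2n+1$,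 and this group is $0$. $\square$

**Proof of (iii).** Here $\mathrm H^n(X,\mathbf I^{n+1})$ need not vanish, but topology controls it. The signature sends $\mathbf I^j$ to locally constant functions on real points with values in $2^j\mathbb Z$. By Jacobson (*Real cohomology and the powers of the fundamental ideal in the Witt ring*, Ann. K-Theory 2 (2017)), for $j\ge n+1$ it is an isomorphism of sheaves from $\mathbf I^j$ onto the sheaf of such functions, and it induces $\mathrm H^i(X,\mathbf I^j)\cong H^i(X(\mathbb R),2^j\mathbb Z)$. The element $2=\langle1\rangle+\langle1\rangle=\langle1\rangle-\langle-1\rangle$ of $I(\mathbb R)$ has signature $2$, so multiplication by $2$ maps $\mathbf I^j$ to $\mathbf I^{j+1}$, and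
$$2:\mathbf I^{j}\to\mathbf I^{j+1}\ \text{ is an isomorphism for } j\ge n+1.\tag{6}$$

**Step 1. Divide the order of a class by two.** Let $y=\beta(\sigma)$ with $\rho(y)=0$. By (2), $y$ is the image of some $z\in\mathrm H^n(X,\mathbf I^{n+1})$. By (1), $y$ dies in $\mathrm H^n(X,\mathbf I^{n-1})$, hence so does $z$. The composite $\mathbf I^{n+1}\subset\mathbf I^{n-1}\xrightarrow{4}\mathbf I^{n+1}$ is multiplication by $4$, so $4z=0$. Now $\mathrm H^n(X,\mathbf I^{n+1})\cong H^n(X(\mathbb R),\mathbb Z)$, and $X(\mathbb R)$ is an $n$-manifold with finitely many components. A component contributes $\mathbb Z$, $\mathbb Z/2$ or $0$ according to whether it is compact orientable, compact non-orientable or non-compact. Hence $2z=0$.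

**Step 2. Write $z$ as a Bockstein.** Multiplication by $2$ on $\mathbf I^{n+1}$ factors as $\mathbf I^{n+1}\xrightarrow{2}\mathbf I^{n+2}\subset\mathbf I^{n+1}$, the first map being an isomorphism by (6). Let $z'\in\mathrm H^n(X,\mathbf I^{n+2})$ correspond to $z$. Then $z'$ dies in $\mathrm H^n(X,\mathbf I^{n+1})$, so $z'=\partial' u$ with $u\in\mathrm H^{n-1}(X,\bar{\mathbf I}^{n+1})$ and $\partial'$ the connecting map. Multiplication by $2$ maps the sequence $0\to\mathbf I^{n+1}\to\mathbf I^n\to\bar{\mathbf I}^n\to0$ to $0\to\mathbf I^{n+2}\to\mathbf I^{n+1}\to\bar{\mathbf I}^{n+1}\to0$. Suppose $u$ is the image of some $\tilde u\in\mathrm H^{n-1}(X,\bar{\mathbf I}^n)$. Then the connecting image of $\tilde u$ in $\mathrm H^n(X,\mathbf I^{n+1})$ has the same image $z'$ in $\mathrm H^n(X,\mathbf I^{n+2})$ as $z$, so it equals $z$. Being in the image of the connecting map, $z$ dies in $\mathrm H^n(X,\mathbf I^n)$, that is, $y=0$.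

**Step 3. Every $u$ lifts.** We must show that $\mathrm H^{n-1}(X,\bar{\mathbf I}^n)\to\mathrm H^{n-1}(X,\bar{\mathbf I}^{n+1})$ is surjective. Under $\bar{\mathbf I}^j\cong\mathcal H^j$ the map is induced by the cup product $(-1)\cup:\mathcal H^n\to\mathcal H^{n+1}$. Let $p:X_{\mathbb C}\to X$. The sequence $0\to\mathbb Z/2\to p_*\mathbb Z/2\to\mathbb Z/2\to0$ of étale sheaves has connecting map $(-1)\cup$, because $(-1)$ is the class of the double cover $p$. Sheafifying its long exact sequences gives an exact sequence of Nisnevich sheaves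
$$p_*\mathcal H^n_{X_{\mathbb C}}\to\mathcal H^n\xrightarrow{(-1)}\mathcal H^{n+1}\to p_*\mathcal H^{n+1}_{X_{\mathbb C}}=0,$$
the last equality because function fields of $X_{\mathbb C}$ have $\mathrm{cd}_2=n$. Let $\mathcal K=\ker(\mathcal H^n\to\mathcal H^{n+1})$, a quotient of $p_*\mathcal H^n_{X_{\mathbb C}}$. Since $\mathrm H^n(X,-)$ is right exact and $p$ is finite, $\mathrm H^n(X,\mathcal K)$ is a quotient of $\mathrm H^n(X_{\mathbb C},\mathcal H^n)=\mathrm{Ch}^n(X_{\mathbb C})$. This group is $0$: every closed point of $X_{\mathbb C}$ lies on the image of a smooth affine curve $C'$ finite over $X_{\mathbb C}$ (normalize a closed curve through the point), and $\operatorname{Pic}(C')$ is divisible, being a quotient of a Jacobian. So $\mathrm H^n(X,\mathcal K)=0$, and the long exact sequence of $0\to\mathcal K\to\mathcal H^n\to\mathcal H^{n+1}\to0$ gives the surjectivity. $\square$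

**Where this stops over a general field.** If $\mathrm{Sq}^2(\sigma)=0$, then $\beta(\sigma)$ comes from some $z\in\mathrm H^n(X,\mathbf I^{n+1})$ that dies in $\mathrm H^n(X,\mathbf I^{n-1})$. We need it to die already in $\mathrm H^n(X,\mathbf I^n)$. In (ii) the group containing $z$ is $0$. In (iii) the step from $4z=0$ to $2z=0$ is a fact on the cohomology of manifolds. For general $F$ neither argument is available. In terms of (4): $\mathrm{Sq}^2$ sees only the ranks mod 2 of the residues, while $\beta$ sees their full Witt classes. So we try to build a counterexample over a field with a large Witt ring.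

## 4. Exceptional lines, and the wrong way to become affine

**Theorem A.** Let $k_0$ be an algebraically closed field of characteristic $\ne2$ and let $n\ge2$. There are a perfect field $F\supset k_0$, a smooth affine geometrically integral $F$-variety $X$ of dimension $n$, and a class $\sigma\in\mathrm{Ch}^{n-1}(X)$ with $\mathrm{Sq}^2(\sigma)=0$ and $\beta(\sigma)\ne0$. So $\rho$ is not injective on $\operatorname{im}\beta$.

So the guess is false: the implication holds for $n=1$ but fails in every dimension $n\ge2$, in particular in every odd dimension $n\geq3$, with counterexamples over suitable fields of every characteristic $\ne2$. The rest of the notes proves Theorem A. Theorem B is not used.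

**Setting (S).** Let $F$ be perfect and $X_0$ a smooth projective geometrically integral $F$-variety of dimension $n\ge2$ with a fixed trivialization $\omega_{X_0}\cong\mathcal O$. Let $Z_1,\dots,Z_r\subset X_0$ be pairwise disjoint smooth connected closed subvarieties of codimension $2$, with rational points $y_i\in Z_i(F)$, and $Z=\bigsqcup Z_i$. Let $b:\bar X\to X_0$ be the blow-up along $Z$, $G=\bigsqcup G_i$ its exceptional divisor, and $\ell_i\cong\mathbb P^1$ the fiber of $G_i\to Z_i$ over $y_i$.

**Lemma 1.** In setting (S), $\deg\mathcal L_{\ell_i}=-1$, and on $\bar X$ we have $\mathrm{Sq}^2\big(\sum_i[\ell_i]\big)=b^*\sum_i[y_i]$ in $\mathrm{Ch}^n(\bar X)$.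

*Proof.* The center has codimension $2$, so $\omega_{\bar X}=b^*\omega_{X_0}\otimes\mathcal O(G)$, and $G\cdot\ell_i=-1$. Hence $\deg\mathcal L_{\ell_i}=\deg\omega_{\ell_i}-\deg\omega_{\bar X}|_{\ell_i}=-2+1=-1$. By (5), $\mathrm{Sq}^2[\ell_i]$ is the class mod 2 of a divisor of degree $-1$ on $\ell_i\cong\mathbb P^1$, that is, of a rational point $q_i\in\ell_i$. On the other side, since $X_0$ is smooth, $b^*[y_i]$ is the image of a refined class in $\mathrm{CH}_0(b^{-1}(y_i))=\mathrm{CH}_0(\ell_i)=\mathbb Z$ (Fulton, *Intersection Theory*, §8.1). By the projection formula $b_*b^*[y_i]=[y_i]$, so this class has degree $1$ and $b^*[y_i]=[q_i]$. $\square$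

So if $\sum_i[y_i]\in2\,\mathrm{CH}_0(X_0)$, then $\mathrm{Sq}^2$ kills $\sum[\ell_i]$ on $\bar X$ and on every open subset. Three problems remain: to become affine without killing $\beta$, to detect $\beta$, and to find the points.

**An unsuitable affine open subset.** We get an affine $X$ by removing a hypersurface section $D$. Suppose that $D\cap\ell_i$ contains a closed point $q$ of odd degree $d$, with $\ell_i\not\subset D$. Choose a rational point $r\neq q$ on $\ell_i\cong\mathbb P^1$ and a rational section $l$ of $\mathcal L_{\ell_i}\cong\mathcal O(-1)$ with divisor $-[q]+(d-1)[r]$. As $d-1$ is even, $\partial(\langle1\rangle\otimes l)$ is supported at $q\notin X$. By (4), $\beta([\ell_i\cap X])=0$. So $D$ must be chosen without points of odd degree on the $\ell_i$. We will take a quadric section as in the conic example. Moreover we will need to ignore whole Witt classes at points of $D$, not only ranks. For this we use one form $\pi\in W(F)$ that dies in $W(\kappa(x))$ for all closed $x\in D$, and multiply all our equations by it.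

## 5. Parity, reciprocity and multiplication for residues

**Lemma 2 (parity).** Let $X$ be smooth of pure dimension $n$ over a perfect field $F$, $c\in X^{(n-1)}$ and $\Psi\in W(\kappa(c);\mathcal L_c)$, with notation as in Section 2.

(a) If $\Psi$ has even rank, then $\operatorname{rk}\partial_x\Psi\equiv\sum_{\tilde x\mapsto x}[\kappa(\tilde x):\kappa(x)]\operatorname{ord}_{\tilde x}(\operatorname{disc}\Psi)\pmod2$, where $\operatorname{disc}\Psi$ (up to sign) is the product of the $u_k$ in $\kappa(c)^*/2$. It does not depend on trivializations of $\mathcal L_c$.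

(b) If $C$ is proper and $\Psi$ has rank $r$, then $\sum_{\tilde x\in\tilde C}[\kappa(\tilde x):F]\operatorname{rk}(\partial_{\tilde x}\Psi)\equiv r\deg\mathcal L_{\tilde C}\pmod2$, where $\partial_{\tilde x}\Psi$ denotes the residue at $\tilde x$.

*Proof.* By definition of the second residue, the rank mod 2 of the residue at $\tilde x$ is $\sum_k\operatorname{ord}_{\tilde x}(u_k)$, and transfers multiply ranks by the degree. This gives the formula in (a). Replacing $l$ by $hl$ divides each $u_k$ by $h$, so the product changes by $h^{-r}$, a square when $r$ is even; a sign does not change orders. For (b) write $\Psi=\sum_k\langle v_k\rangle\otimes l_0$ with $l_0$ a rational section, and locally $l_0=hl$ with $l$ a generator. Then $\sum_k\operatorname{ord}_{\tilde x}u_k=\sum_k\operatorname{ord}_{\tilde x}v_k+r\operatorname{ord}_{\tilde x}(l_0)$. Sum over $\tilde x$ with weights $[\kappa(\tilde x):F]$: principal divisors have degree $0$, and $\operatorname{div}(l_0)$ has degree $\deg\mathcal L_{\tilde C}$. $\square$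

For a closed point $x$ let $\deg_x:W(\kappa(x))\to W(F)$ be the trace transfer. Since the trace is $F$-linear, we have the projection formula
$$q\cdot\deg_x(\varphi)=\deg_x(q_{\kappa(x)}\varphi)\qquad(q\in W(F)).\tag{7}$$

**Lemma 3 (reciprocity).** Let $X_0$ be smooth projective over the perfect field $F$, of pure dimension $n$, with a fixed trivialization $\omega_{X_0}\cong\mathcal O$. Then $\sum_x\deg_x(\partial_x\Psi)=0$ in $W(F)$ for every $\Psi\in\bigoplus_{c\in X_0^{(n-1)}}W(\kappa(c);\mathcal L_c)$.

*Proof.* **Step 1. Reduce to one differential on one curve.** Trace transfers compose and $\mathcal L_{\tilde C}\cong\omega_{\tilde C}$. So the sum is the sum over the curves $\tilde C$ of the transfers to $F$ of the residues on $\tilde C$. Forms are sums of rank one forms. Hence we may take a smooth projective integral curve $\tilde C$ and $\langle\eta\rangle$ with $\eta$ a nonzero rational differential. If $\eta=ut_x^{w_x}dt_x$ at $x$ with $u$ a unit, its residue is $\langle u(x)\rangle$ for $w_x$ odd and $0$ for $w_x$ even.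

**Step 2. Realize the sum of residues as one quadratic space.** On adeles (families $f=(f_x)$ in the completions of the function field, integral for almost all $x$) consider the symmetric $F$-bilinear pairing
$$(f,g)=\sum_x\mathrm{Tr}_{\kappa(x)/F}\operatorname{Res}_x(f_xg_x\eta).$$
Let $m_x=\lfloor w_x/2\rfloor$ and $\Lambda=\prod_xt_x^{-m_x}\mathcal O_x$, with $\mathcal O_x$ the complete local ring. We have $f\in\Lambda^\perp$ if and only if $f_xt_x^{-m_x}\eta$ is regular at each $x$. Indeed, if it had a pole of order $e\ge1$, multiplying it by $at_x^{e-1}$ with $a\in\mathcal O_x$ would give simple poles with arbitrary residue in $\kappa(x)$, and the trace is nonzero on $\kappa(x)$ by separability. So $\Lambda^\perp=\prod_xt_x^{m_x-w_x}\mathcal O_x\supseteq\Lambda$. If $w_x=2m_x$, the local quotient is $0$. If $w_x=2m_x+1$, it is $\kappa(x)\,t_x^{-m_x-1}$, and since $t_x^{-2m_x-2}\cdot ut_x^{2m_x+1}dt_x=u\,t_x^{-1}dt_x$, its form is $(f,g)\mapsto\mathrm{Tr}_{\kappa(x)/F}(u(x)fg)$. Thus the nondegenerate space $\Lambda^\perp/\Lambda$ represents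 $\sum_x\deg_x\partial_x\langle\eta\rangle$.

**Step 3. Find a totally isotropic half.** Let $A'=\sum(w_x-m_x)x$ and $A=\sum m_xx$, so that $\Lambda^\perp$ corresponds to $\mathcal O(A')$, $\Lambda$ to $\mathcal O(A)$, $A\le A'$ and $A+A'=\operatorname{div}(\eta)$. Global sections of $\mathcal O(A')$ map to $\Lambda^\perp/\Lambda$ with kernel $H^0(\mathcal O(A))$, and their image is totally isotropic by the residue theorem. By Serre duality $h^0(A)=h^0(\operatorname{div}(\eta)-A')=h^1(A')$. By Riemann–Roch, the dimension of the image (dimensions and degrees over $F$) is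
$$h^0(A')-h^1(A')=\deg A'-\tfrac12\deg\operatorname{div}(\eta)=\tfrac12(\deg A'-\deg A)=\tfrac12\dim_F\Lambda^\perp/\Lambda .$$
So $\Lambda^\perp/\Lambda$ is metabolic. $\square$

**Definition.** A rank one form on $X_0$ is a line bundle $M$ with an isomorphism $\mu:M^{\otimes2}\cong\mathcal O$. In a local trivialization of $M$ it is $\langle u\rangle$ with $u$ a unit, well defined up to squares of units. So it has a value $\lambda(x)\in W(\kappa(x))$ at every point $x$.

*Example.* Let $f$ be a rational function on a smooth variety with $\operatorname{div}f=2\Delta$. Multiplication by $f$ is an isomorphism $\mathcal O(\Delta)^{\otimes2}\cong\mathcal O$. The value at $x$ is that of $fh^2$ at $x$, for any rational $h$ such that $fh^2$ is a unit at $x$. It is defined also at the zeros and poles of $f$.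

**Lemma 4 (multiplication).** If $\lambda$ is a rank one form on $X_0$, then $\partial_x(\lambda\Psi)=\lambda(x)\,\partial_x\Psi$.

*Proof.* Near $x$ we have $\lambda=\langle u\rangle$ with $u$ a unit. At $\tilde x\mapsto x$, multiplying the form by $\langle u\rangle$ multiplies the second residue by $\langle u(\tilde x)\rangle=\langle u(x)\rangle_{\kappa(\tilde x)}$. Transfers from $\kappa(\tilde x)$ to $\kappa(x)$ satisfy the projection formula. $\square$

## 6. Odd residues along the blow-up center

This is the idea that detects $\beta$. A chain showing $\beta(\sigma)=0$ must leave residues of odd rank over each $Z_i$ when we look at it from $X_0$. Reciprocity on $X_0$ then gives one equation for each unramified form $\lambda$.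

**Proposition 5.** In setting (S), let $\pi\in W(F)$ and let $D\subset\bar X$ be a closed subset containing no $\ell_i$ such that for every closed point $x\in D$
$$\pi_{\kappa(x)}=0\ \text{ in } W(\kappa(x)),\qquad[\kappa(x):F]\ \text{ is even}.\tag{8}$$
Let $X=\bar X\setminus D$ and suppose $\beta\big(\sum_i[\ell_i\cap X]\big)=0$ in $\mathrm H^n(X,\mathbf I^n)$. Then there are $\Phi_1,\dots,\Phi_r\in W(F)$ of odd rank such that
$$\pi\sum_i\langle u_i\rangle\,\Phi_i=0$$
for every rank one form $\lambda$ on $X_0$ that is constant on each $Z_i$, say $\lambda(y)=\langle u_i\rangle_{\kappa(y)}$ with $u_i\in F^*$, for all closed $y\in Z_i$. The $\Phi_i$ do not depend on $\lambda$.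

*Proof.* **Step 1. Turn $\beta=0$ into a closed chain.** By (4) and (3), the assumption says that $\partial\big(\sum\langle1\rangle\otimes l_i\big)=\partial\Psi'$ on $X$ for a chain $\Psi'$ of even-rank forms. Put $\Psi=\sum\langle1\rangle\otimes l_i-\Psi'=\sum_c\Psi_c$. Then $\Psi_{\ell_i}$ has odd rank for each $i$, $\Psi_c$ has even rank for all other $c$, and $\partial\Psi=0$ on $X$. View $\Psi$ as a chain on $\bar X$, by taking closures in $\bar X$. Then $\partial\Psi$ is supported on closed points of $D$.

**Step 2. Move to $X_0$.** Let $\Psi_0=\sum_{c\notin G}\Psi_c$, viewed as a chain on $X_0$ via $\bar X\setminus G\cong X_0\setminus Z$, and define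
$$\Phi_i=\sum_{y\in Z_i}\deg_y(\partial_y\Psi_0)\in W(F).$$

**Step 3. $\Phi_i$ has odd rank.** We count residues over $G_i$ with weights. We have
$$\sum_{x\in G_i}[\kappa(x):F]\operatorname{rk}(\partial_x\Psi)\equiv0\pmod2,$$
because $\partial_x\Psi=0$ for $x\in X$ and $[\kappa(x):F]$ is even for $x\in D$. Split this sum over $c$. The curve $\ell_i\subset G_i$ carries an odd-rank form and is proper, so it contributes $\deg\mathcal L_{\ell_i}=-1\equiv1$ by Lemmas 2(b) and 1. Any other curve inside $G_i$ is proper with a form of even rank and contributes $0$ by Lemma 2(b). Curves inside $G_j$, $j\ne i$, do not meet $G_i$. Hence the curves not contained in $G$ contribute an odd number in total. Their forms have even rank, so Lemma 2(a) gives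
$$\sum_{C\not\subset G}\ \sum_{\tilde x\in\tilde C\text{ over }G_i}[\kappa(\tilde x):F]\operatorname{ord}_{\tilde x}(\operatorname{disc}\Psi_c)\equiv1\pmod2 .\tag{9}$$
Here $C$ is the closure in $\bar X$, and $\tilde C$ is also the normalization of the curve $b(C)\subset X_0$; a point of $\tilde C$ lies over $G_i$ exactly when it lies over $Z_i$. The twists $\omega_{\bar X}$ and $\omega_{X_0}$ differ along $G$, but by Lemma 2(a) this does not affect even-rank forms mod $2$. So Lemma 2(a) on $X_0$ identifies the left side of (9) with $\sum_{y\in Z_i}[\kappa(y):F]\operatorname{rk}(\partial_y\Psi_0)\equiv\operatorname{rk}\Phi_i$.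

**Step 4. Reciprocity, with the points of $D$ removed by $\pi$.** For a closed point $x'\in\bar X\setminus G$ only curves not contained in $G$ pass through $x'$, so $\partial_{b(x')}\Psi_0=\partial_{x'}\Psi$. Hence $\partial\Psi_0$ is supported on $Z$ and on points $b(x')$ with $x'\in D\setminus G$, for which $\kappa(b(x'))=\kappa(x')$. Lemmas 3 and 4, applied to $\lambda\Psi_0$, give $\sum_y\deg_y(\lambda(y)\,\partial_y\Psi_0)=0$. Multiply by $\pi$. By (7) and (8) the terms at $b(x')$ become $\deg(\pi_{\kappa(x')}\cdots)=0$. By (7) the terms in $Z_i$ sum to $\pi\langle u_i\rangle\Phi_i$. $\square$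

The proposition reduces Theorem A to a problem in algebra: points with $\sum[y_i]$ even, for which these equations have no solution of odd rank.

## 7. A quadric section on which a Pfister form dies

**Definition.** A Pfister form is $\pi=\bigotimes_{j=1}^M\langle1,s_j\rangle$. A classical theorem says that it is either anisotropic or hyperbolic. *Example:* $\langle1,s\rangle$ is isotropic exactly when $-s$ is a square, and then it is $\langle1,-1\rangle$.

We use two theorems of Springer: $W(K((t)))=W(K)\oplus\langle t\rangle W(K)$ for $\operatorname{char}K\ne2$, and an anisotropic form stays anisotropic over extensions of odd degree.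

**The fields.** Let
$$F_1=k_0((t_1))((t_2))((t_3))((t_4)),\quad k=F_1((\tau)),\quad F'=k((s_1))\cdots((s_M)),\quad F=\text{perfect closure of }F'.$$
The number $M$ is chosen below, so that it depends on a variety over $k$. As $k_0$ is algebraically closed, $-1$ is a square. Let $V_1=F_1^*/F_1^{*2}$, an $\mathbb F_2$-space with basis $e_i=[t_i]$, and $V=F'^*/F'^{*2}$, with basis the classes of $t_1,\dots,t_4,\tau,s_1,\dots,s_M$. Both are written additively as vector spaces.

**Lemma 6.** The map $\mathbb F_2[V]\to W(F)$, $[a]\mapsto\langle a\rangle$, is a ring isomorphism.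

*Proof.* Since $-1$ is a square, $\langle1\rangle+\langle1\rangle=0$, and the map is well defined. We have $W(k_0)=\mathbb F_2$. Each Laurent variable $t$ replaces the square class group $K^*/2$ by $K^*/2\oplus\mathbb F_2[t]$ and $W(K)$ by $W(K)\oplus\langle t\rangle W(K)$. So $W(F')=\mathbb F_2[V]$ by induction. In characteristic $0$, $F=F'$. Let $\operatorname{char}F=p>0$, an odd prime. For $u\in F^*$ there is $m$ with $u^{p^m}\in F'$, and $u\equiv u^{p^m}$ modulo squares, so $F'^*/2\to F^*/2$ is onto. If $u\in F'^*$ equals $v^2$ with $v^{p^m}\in F'$, then $u\equiv u^{p^m}=(v^{p^m})^2$ is a square in $F'$. So $F'^*/2\cong F^*/2$, and $W(F')\to W(F)$ is surjective. It is injective because anisotropic forms stay anisotropic over the finite subextensions of $F/F'$, which have odd degree. $\square$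

*Example.* $W(k_0((t)))$ has the four elements $0,\langle1\rangle,\langle t\rangle,\langle1,t\rangle$, and $\langle1,t\rangle^2=\langle1,t,t,1\rangle=0$.

**Lemma 7.** Let $\pi=\bigotimes_{j=1}^M\langle1,s_j\rangle$ and let $S\subset V$ be the span of the classes of the $s_j$. Then $\pi$ is anisotropic over $F$, and for $u\in W(F)=\mathbb F_2[V]$ we have $\pi u=0$ if and only if $u$ maps to $0$ in $\mathbb F_2[V/S]$.

*Proof.* Expanding, $\pi$ is the orthogonal sum of the $\langle s_J\rangle$, $s_J=\prod_{j\in J}s_j$, so its class is $N=\sum_{s\in S}[s]\ne0$. Thus $\pi$ is not hyperbolic, hence anisotropic. In $\mathbb F_2[S]$ we have $vN=\varepsilon(v)N$ with $\varepsilon$ the augmentation, so the annihilator of $N$ is the augmentation ideal. $\mathbb F_2[V]$ is free over $\mathbb F_2[S]$ with basis coset representatives of $V/S$. So $Nu=0$ if and only if all coordinates of $u$ have augmentation $0$, that is, $u\mapsto0$ in $\mathbb F_2[V/S]$. $\square$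

**Lemma 8.** Let $\bar X\subset\mathbb P^N_k$ be a closed subvariety and choose $M$ with $2^M\ge N+1$. After base change to $F$, let $D=\bar X\cap\{\sum_{j=0}^Nc_jX_j^2=0\}$ with $c_0,\dots,c_N$ distinct products $s_J$. Then every closed point of $D$ satisfies (8). In particular $D$ has no rational point.

*Proof.* The coordinates of a closed point $x\in D$ give a nontrivial zero over $\kappa(x)$ of $\langle c_0,\dots,c_N\rangle$, a subform of $\pi$. So $\pi_{\kappa(x)}$ is isotropic, hence hyperbolic, and $\pi_{\kappa(x)}=0$. As $\pi$ is anisotropic over $F$, Springer's theorem shows that $[\kappa(x):F]$ is not odd. $\square$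

## 8. An elliptic curve whose points carry prescribed square classes

We want rank one forms on $X_0=E^n$ that take prescribed values in $V_1$ at rational points, and we want to control $\mathrm{CH}_0(E\times E)/2$. In this section we work over $k$ and its finite extensions.

Let $E:\ y^2=x(x+1)(x+\tau^2)$ over $k$, with origin $O$, and $\epsilon_1=0$, $\epsilon_2=-1$, $\epsilon_3=-\tau^2$.

**The points $P_c$.** Let $L_1\supseteq F_1$ be a finite extension and $c\in L_1^*$ with $c\neq\pm1$. Put $x_c=4c/(1-c)^2\in L_1^*$. Then $x_c+1=\big(\frac{1+c}{1-c}\big)^2\ne0$, and $1+\tau^2/x_c$ is a square in $L_1[[\tau]]$. So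
$$x_c(x_c+1)(x_c+\tau^2)=x_c^2\,(x_c+1)\,(1+\tau^2/x_c)$$
is a nonzero square in $L_1((\tau))$. This gives a point $P_c\in E(L_1((\tau)))$, not in $E[2]$ (fix one of the two choices of $y$), with
$$x(P_c)\equiv c,\qquad x(P_c)+1\equiv1\qquad\text{modulo squares}.\tag{10}$$
Represent $v\in V_1$ by the squarefree monomial $c_v$ in the $t_i$, and put $P_v=P_{c_v}$ for $v\ne0$, $P_0=O$.

**The forms $\lambda^{(i)}$.** For $i=1,2,3$ we have $\operatorname{div}(x-\epsilon_i)=2\Delta_i$ with $\Delta_i=(\epsilon_i,0)-O$. As in the example of Section 5, $x-\epsilon_i$ defines a rank one form $\lambda^{(i)}$ on $E$. Its value $\lambda^{(i)}(Q)\in\kappa(Q)^*/2$ is $x(Q)-\epsilon_i$ if $Q\neq O,(\epsilon_i,0)$. It is $1$ at $O$: take $h=x/y$ and note that $(x-\epsilon_i)x^2/y^2$ has value $1$ there. The product $\lambda^{(1)}\lambda^{(2)}\lambda^{(3)}$ has trivial values, since $\prod(x-\epsilon_i)=y^2$.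

**Definition.** Let $K\supseteq k$ be a finite extension. For a divisor $A=\sum n_Q[Q]$ on $E_K$ put $\delta^{(i)}(A)=\prod_QN_{\kappa(Q)/K}(\lambda^{(i)}(Q))^{n_Q}\in K^*/2$, and $\delta=(\delta^{(1)},\delta^{(2)})$. Write $[P]^\circ=[P]-[O]$.

*Examples.* By (10), $\delta([P_c]^\circ)=(c,1)$. For the $2$-torsion point $(-1,0)$: $\lambda^{(1)}=-1$ is a square and $\lambda^{(3)}=-1+\tau^2$ is a square in $F_1[[\tau]]$. As the product of the three values is trivial, $\lambda^{(2)}$ is trivial too, and $\delta([(-1,0)]^\circ)=1$.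

**Lemma 9.** $\delta$ vanishes on principal divisors, so it defines a homomorphism $\operatorname{Pic}(E_K)/2\to(K^*/2)^2$. If $L/k$ is finite and $q:E_L\to E$ is the projection, then $\delta(q_*A)=N_{L/k}(\delta(A))$.

*Proof.* Given a rational function $f$, choose $h$ such that $g=(x-\epsilon_i)h^2$ is a unit at all points of $\operatorname{supp}\operatorname{div}f$. Then $\operatorname{div}g=2\Delta'$ with $\Delta'=\Delta_i+\operatorname{div}h$. By Weil reciprocity $\delta^{(i)}(\operatorname{div}f)=g(\operatorname{div}f)=f(\operatorname{div}g)=f(\Delta')^2$, a square. For the second claim let $Q\in E_L$ lie over $Q'\in E$. Then $q_*[Q]=[\kappa(Q):\kappa(Q')]\,[Q']$, and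
$$\delta^{(i)}(q_*[Q])=N_{\kappa(Q')/k}(\lambda^{(i)}(Q'))^{[\kappa(Q):\kappa(Q')]}=N_{\kappa(Q)/k}(\lambda^{(i)}(Q'))=N_{L/k}N_{\kappa(Q)/L}(\lambda^{(i)}(Q)).\qquad\square$$

**Lemma 10.** $\delta$ is injective on $\operatorname{Pic}^0(E_K)/2$.

*Proof.* $P\mapsto[P]^\circ$ is an isomorphism $E(K)\to\operatorname{Pic}^0(E_K)$. So let $R=(x_0,y_0)\in E(K)$ with $\delta([R]^\circ)=1$; we look for $Q\in E(K)$ with $2Q=\pm R$. All three values $\lambda^{(i)}(R)$ are trivial, the third one because the product is. Hence $x_0-\epsilon_i=z_i^2$ with $z_i\in K$ (take $z_i=0$ if $x_0=\epsilon_i$). The $z_i^2$ are distinct. Put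
$$x_1=x_0+z_1z_2+z_1z_3+z_2z_3,\qquad y_1=(z_1+z_2)(z_1+z_3)(z_2+z_3)\ne0.$$
Then $x_1-\epsilon_1=z_1^2+z_1z_2+z_1z_3+z_2z_3=(z_1+z_2)(z_1+z_3)$, and similarly for $\epsilon_2,\epsilon_3$. The product of the three is $y_1^2$, so $Q=(x_1,y_1)\in E(K)$. The tangent slope at $Q$ is $\frac12\sum_i\frac{y_1}{x_1-\epsilon_i}=\frac12\big((z_2+z_3)+(z_1+z_3)+(z_1+z_2)\big)=z_1+z_2+z_3$, hence
$$x(2Q)=(z_1+z_2+z_3)^2+\sum_i\epsilon_i-2x_1=\sum_i(z_i^2+\epsilon_i)-2x_0=3x_0-2x_0=x_0 .$$
So $R=\pm2Q$. $\square$

Since $\delta([P_v]^\circ)=(v,1)$ is additive in $v$ and $\delta$ is injective on $\operatorname{Pic}^0(E)/2$, the map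
$$V_1\to\operatorname{Pic}^0(E)/2,\qquad v\mapsto[P_v]^\circ,\qquad\text{is a homomorphism}.\tag{11}$$

For $\alpha,\gamma\in\operatorname{Pic}^0(E)$ put $\alpha\boxtimes\gamma=pr_1^*\alpha\cdot pr_2^*\gamma\in\mathrm{CH}_0(E\times E)$.

**Lemma 11.** $(v,w)\mapsto[P_v]^\circ\boxtimes[P_w]^\circ$ is an alternating bilinear map $V_1\times V_1\to\mathrm{CH}_0(E\times E)/2$.

*Proof.* Bilinearity follows from (11). To see that $[P_v]^\circ\boxtimes[P_v]^\circ$ is even for $v\ne0$, we write one factor as a norm from a field over which the other becomes even. Let $c=c_v$, a nonsquare in $F_1$, $w=\sqrt c$, $L_1=F_1(w)$, $L=L_1((\tau))=k(w)$, and let $q:E_L\to E$, $q':(E\times E)_L\to E\times E$ be the projections. Over $L$ we have $\delta(q^*[P_c]^\circ)=(c,1)=(w^2,1)=(1,1)$, so $q^*[P_c]^\circ\in2\operatorname{Pic}^0(E_L)$ by Lemma 10. As $w\ne\pm1$, the point $P_w\in E(L)$ is defined, with $\delta([P_w]^\circ)=(w,1)$. By Lemma 9, $\delta(q_*[P_w]^\circ)=(N_{L/k}(w),1)=(-c,1)=(c,1)$, as $-1$ is a square. Lemma 10 over $k$ gives $q_*[P_w]^\circ\equiv[P_c]^\circ$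 mod $2$. By the projection formula and flat base change, mod $2$,
$$[P_c]^\circ\boxtimes[P_c]^\circ\equiv[P_c]^\circ\boxtimes q_*[P_w]^\circ=q'_*\big(q^*[P_c]^\circ\boxtimes[P_w]^\circ\big)\equiv0.\qquad\square$$

## 9. Four points are not enough; six points

We now look for points $z_i=(P_{a_i},P_{b_i})$ of $E\times E$ and use $Z_i=\{z_i\}\times E^{n-2}$ in $X_0=E^n$. By (10), the pullbacks $\lambda_1,\lambda_2$ of $\lambda^{(1)}$ along the first two projections are constant on $Z_i$, with values $\langle a_i\rangle$ and $\langle b_i\rangle$. (For $v=0$ the value at $P_0=O$ is $1$.)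

**Four points.** Lemma 11 suggests, for $v\ne0$, the points $(O,O),(P_v,O),(O,P_v),(P_v,P_v)$. The sum of their classes is congruent mod $2$ to $[P_v]^\circ\boxtimes[P_v]^\circ$, so it lies in $2\,\mathrm{CH}_0(E\times E)$, and $\mathrm{Sq}^2$ vanishes as wanted. Proposition 5 with $\lambda=\langle1\rangle,\lambda_1,\lambda_2$ gives, after multiplication by $\pi$, the equations
$$\sum\Phi_i=0,\quad\Phi_1+\Phi_3+\langle v\rangle(\Phi_2+\Phi_4)=0,\quad\Phi_1+\Phi_2+\langle v\rangle(\Phi_3+\Phi_4)=0 .$$
They are solved by $\Phi_1=\dots=\Phi_4=\langle1\rangle$, of odd rank, since $2=0$ in $W(F)$. There is no contradiction, because the values of $\lambda_1$ and of $\lambda_2$ occur in equal pairs. So we need a cycle that is even by Lemma 11 for a less obvious reason, without such pairs.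

**Six points.** Let $T:V_1\to V_1$ be linear with $e_1\mapsto e_2$, $e_2\mapsto e_1+e_2$, $e_3\mapsto e_4$, $e_4\mapsto e_3+e_4$. Then $T^2=T+1$. Take the rows $(u,Tu)$ and $(Tu,T^2u)$ for $u=e_1,e_3,e_1+e_3$. Thus $b_i=Ta_i$ in every row:

| $i$ | $a_i$ | $b_i$ |
|---|---|---|
| 1 | $e_1$ | $e_2$ |
| 2 | $e_3$ | $e_4$ |
| 3 | $e_1+e_3$ | $e_2+e_4$ |
| 4 | $e_2$ | $e_1+e_2$ |
| 5 | $e_4$ | $e_3+e_4$ |
| 6 | $e_2+e_4$ | $e_1+e_2+e_3+e_4$ |

The three vectors $u$ sum to $0$, so $\sum a_i=\sum b_i=0$. Moreover $u\wedge Tu+Tu\wedge T^2u=u\wedge Tu+Tu\wedge(Tu+u)=0$ in $\Lambda^2V_1$, so rows $i$ and $i+3$ cancel and $\sum_ia_i\wedge b_i=0$. Put $z_i=(P_{a_i},P_{b_i})\in(E\times E)(k)$. These are six distinct rational points, since the classes $a_i$ of $x(P_{a_i})$ modulo squares are distinct. All $a_i,b_i$ are nonzero.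

**Lemma 12.** $\sum_i[z_i]\in2\,\mathrm{CH}_0(E\times E)$. Consequently $\sum_i[(z_i,O,\dots,O)]\in2\,\mathrm{CH}_0(E^n)$.

*Proof.* Expanding $([P]^\circ+[O])\boxtimes([Q]^\circ+[O])$ gives
$$[(P,Q)]=[P]^\circ\boxtimes[Q]^\circ+[(P,O)]+[(O,Q)]-[(O,O)].$$
By Lemma 11, $\sum_i[P_{a_i}]^\circ\boxtimes[P_{b_i}]^\circ$ mod $2$ depends only on $\sum a_i\wedge b_i=0$, so it is $0$. Next, $\sum_i[P_{a_i}]=6[O]+\sum_i[P_{a_i}]^\circ\in2\operatorname{Pic}(E)$ by (11), because $\sum a_i=0$; likewise for the $b_i$. Push forward along $E\times O$ and $O\times E$. Finally $6[(O,O)]$ is even. For the last assertion push forward along $z\mapsto(z,O,\dots,O)$. $\square$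

## 10. Proof of Theorem A: a contradiction in degree two of $\mathbb F_2[V_1]$

**Step 1. Assemble $X$ and $\sigma$.** Over $k$ let $X_0=E^n$ (so $\omega_{X_0}\cong\mathcal O$), $Z_i=\{z_i\}\times E^{n-2}$ and $y_i=(z_i,O,\dots,O)$ for $i=1,\dots,6$, and let $b:\bar X\to X_0$, $G_i$, $\ell_i$ be as in setting (S). Fix a closed embedding $\bar X\subset\mathbb P^N_k$, choose $M$ with $2^M\ge N+1$, and base change everything to $F$. Let $D$ be the quadric section of Lemma 8, $X=\bar X\setminus D$, and
$$\sigma=\sum_{i=1}^6[\ell_i\cap X]\in\mathrm{Ch}^{n-1}(X).$$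
As $D$ has no rational point, $D\ne\bar X$ and $\ell_i\not\subset D$. $X$ is affine, being the complement of a hypersurface section of a projective variety. It is smooth and geometrically integral of dimension $n$, being open in a blow-up of $E^n$ along a smooth center.

**Step 2. $\mathrm{Sq}^2(\sigma)=0$.** Lemma 12 remains true over $F$ by flat pull-back. By Lemma 1, $\mathrm{Sq}^2(\sum[\ell_i])=b^*\sum_i[y_i]=0$ in $\mathrm{Ch}^n(\bar X)$, hence $\mathrm{Sq}^2(\sigma)=0$ on $X$.

**Step 3. Suppose $\beta(\sigma)=0$ and pass to $\mathbb F_2[V_1]$.** By Lemma 8, Proposition 5 applies. With $\lambda=\langle1\rangle,\lambda_1,\lambda_2$ it gives $\Phi_1,\dots,\Phi_6\in W(F)$ of odd rank with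
$$\pi\sum_i\Phi_i=0,\qquad\pi\sum_i\langle a_i\rangle\Phi_i=0,\qquad\pi\sum_i\langle b_i\rangle\Phi_i=0 .$$
By Lemmas 6 and 7 the three sums vanish in $\mathbb F_2[V/S]$. Applying also $\tau\mapsto1$, they vanish in
$$R=\mathbb F_2[V_1]=\mathbb F_2[\xi_1,\dots,\xi_4]/(\xi_1^2,\dots,\xi_4^2),\qquad\langle t_i\rangle=1+\xi_i .$$
Let $J=(\xi_1,\dots,\xi_4)$, with $J/J^2=V_1$ via $\xi_i\leftrightarrow e_i$. The augmentation is the rank mod 2, so in $R$ we can write $\Phi_i\equiv1+d_i$ mod $J^2$ with unknown $d_i\in V_1$.

**Step 4. Extract the degree two part.** This is the first degree that can contradict anything, since in degree one the equations only say $\sum a_i=\sum b_i=0$. For $a=\sum\varepsilon_je_j\in V_1$ we have $\langle a\rangle=\prod_j(1+\xi_j)^{\varepsilon_j}$, hence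
$$\langle a\rangle-1\equiv a+Q(a)\bmod J^3,\qquad Q(a)=\sum_{j<k}\varepsilon_j\varepsilon_k\xi_j\xi_k .$$
Subtract the first equation from the other two. The degree two parts of $\sum(\langle a_i\rangle-1)\Phi_i=0$ and $\sum(\langle b_i\rangle-1)\Phi_i=0$ are
$$\sum_iQ(a_i)=\sum_ia_id_i,\qquad\sum_iQ(b_i)=\sum_ib_id_i\qquad\text{in }J^2/J^3=\bigoplus_{j<k}\mathbb F_2\,\xi_j\xi_k .\tag{12}$$

**Step 5. Compute the left sides.** Among the $a_i$ only $a_3=e_1+e_3$ and $a_6=e_2+e_4$ have $Q\ne0$, so $\sum Q(a_i)=\xi_1\xi_3+\xi_2\xi_4$. Among the $b_i$ the nonzero terms are $\xi_2\xi_4$ ($i=3$), $\xi_1\xi_2$ ($i=4$), $\xi_3\xi_4$ ($i=5$) and the sum of all six monomials ($i=6$). So $\sum Q(b_i)=\xi_1\xi_3+\xi_1\xi_4+\xi_2\xi_3$.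

**Step 6. Eliminate the unknown $d_i$.** Since $b_i=Ta_i$, we look for linear functionals $A,B$ on $J^2/J^3$ with $A(ad)=B((Ta)d)$ for all $a,d\in V_1$. Then (12) forces $A(\sum Q(a_i))=B(\sum Q(b_i))$, whatever the $d_i$ are. Take
$$A=(\text{coefficient of }\xi_1\xi_3)+(\text{of }\xi_2\xi_4),\qquad B=(\text{of }\xi_1\xi_3)+(\text{of }\xi_1\xi_4)+(\text{of }\xi_2\xi_3).$$
With superscripts for coordinates, $b=Ta=(a^2,\ a^1+a^2,\ a^4,\ a^3+a^4)$. The coefficient of $\xi_j\xi_k$ in $bd$ is $b^jd^k+b^kd^j$, so
$$B(bd)=d^1(b^3+b^4)+d^2b^3+d^3(b^1+b^2)+d^4b^1=d^1a^3+d^2a^4+d^3a^1+d^4a^2=A(ad).$$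
Therefore
$$A\Big(\sum Q(a_i)\Big)=\sum_iA(a_id_i)=\sum_iB(b_id_i)=B\Big(\sum Q(b_i)\Big).$$
But by Step 5 the left side is $1+1=0$ and the right side is $1+1+1=1$. This contradiction shows $\beta(\sigma)\ne0$, while $\mathrm{Sq}^2(\sigma)=0$. So $\beta(\sigma)$ is a nonzero element of $\operatorname{im}\beta$ killed by $\rho$, which proves Theorem A. Taking $n\ge3$ odd answers the question of Section 1 in the negative. $\blacksquare$
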